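# Differentiating the Vandermonde polynomial, and how large a pattern pairing can be

## The polynomial $W=F(\partial)\Delta$

Fix $n\ge 1$ and let
$$\Delta=\chi_n=\prod_{1\le i<j\le n}(x_i-x_j),\qquad {\rm NE}_n=\{(i,j):1\le i<j\le n\},\qquad N=\binom n2 .$$
Choose a set $T\subseteq{\rm NE}_n$ with $|T|=d$, form the product of the corresponding linear factors, and use it as a differential operator on $\Delta$:
$$F=\prod_{(p,q)\in T}(x_p-x_q),\qquad W=F(\partial)\Delta=\prod_{(p,q)\in T}(\partial_p-\partial_q)\,\Delta,\qquad \partial_i=\frac{\partial}{\partial x_i}.$$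
The whole proof consists of computing one squared norm of $W$ in two ways. We first set up the two inner products involved.

**Definition (two inner products).** On real polynomials, $\langle\cdot,\cdot\rangle$ is the inner product for which the monomials are orthonormal. Equivalently $\langle f,g\rangle={\rm CT}\{f^*g\}$, where $f^*(x_1,x_2,\dots)=f(x_1^{-1},x_2^{-1},\dots)$ and ${\rm CT}$ is the constant term of a Laurent polynomial. The second inner product is
$$[f,g]=\big(f(\partial)g\big)(0).$$

Since $\partial_i^{a}x_i^{b}$ at $0$ is $a!$ if $a=b$ and $0$ otherwise, $[x^\alpha,x^\beta]=\alpha!\,\delta_{\alpha\beta}$, where $\alpha!=\prod_i\alpha_i!$. So $[\cdot,\cdot]$ is indeed an inner product: monomials are orthogonal, with positive squared norms. For example, $\langle x_1^2,x_1^2\rangle=1$ but $[x_1^2,x_1^2]=2$.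

Two facts make $[\cdot,\cdot]$ useful here. First, the Vandermonde determinant says that $\Delta=\pm\det(x_i^{j-1})$, so $\Delta=\sum\pm x^\gamma$ with $\gamma$ running over the $n!$ rearrangements of $(0,1,\dots,n-1)$. In particular $\langle\Delta,\Delta\rangle=n!$. Every such $\gamma$ has the same factorial $\gamma!=B$, where $B=\prod_{k=0}^{n-1}k!$. Hence for every polynomial $f$
$$[f,\Delta]=B\,\langle f,\Delta\rangle. \tag{1}$$
Against $\Delta$, the two inner products agree up to a constant. Second, constant-coefficient operators commute and $(Ff)(\partial)=f(\partial)F(\partial)$, so multiplication by $F$ is adjoint to $F(\partial)$: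
$$[Ff,g]=[f,F(\partial)g]. \tag{2}$$

**Step A: expand $W$ by the Leibniz rule.** The purpose is to write $W$ as a short combination of products of linear factors. For $S\subseteq{\rm NE}_n$ put
$$\Delta_S=\prod_{(i,j)\in{\rm NE}_n\setminus S}(x_i-x_j).$$
For $e=(i,j)$ write $\ell_e=x_i-x_j$, and let $D=\partial_p-\partial_q$ with $p<q$. Then $D\ell_e$ is a constant, and
$$D\Delta_S=\sum_{e\in{\rm NE}_n\setminus S}(D\ell_e)\,\Delta_{S\cup\{e\}} .$$
Here $|D\ell_e|=2$ if $e=(p,q)$, $|D\ell_e|=1$ if $e$ meets $\{p,q\}$ in exactly one point, and $D\ell_e=0$ if $e$ is disjoint from $\{p,q\}$. There are $2(n-2)$ pairs of the middle kind, so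
$$\sum_{e\in{\rm NE}_n}|D\ell_e|=2+2(n-2)=2(n-1).$$
So each operator $D$ multiplies the sum of the absolute values of the coefficients by at most $2(n-1)$. Starting from $\Delta=\Delta_\emptyset$ and applying the $d$ operators one after another,
$$W=\sum_{|S|=d}a_S\Delta_S,\qquad \sum_S|a_S|\le(2(n-1))^d. \tag{3}$$

**Step B: compute $[W,W]$.** The purpose is to turn a positive quantity into a combination of pairings with $\Delta$. By (2), (3) and (1),
$$[W,W]=[W,F(\partial)\Delta]=[FW,\Delta]=\sum_Sa_S[F\Delta_S,\Delta]=B\sum_{|S|=d}a_S\,\langle F\Delta_S,\Delta\rangle. \tag{4}$$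

**Example ($n=3$, $T=\{(1,2)\}$).** Here $F=x_1-x_2$, $B=0!\,1!\,2!=2$. Leibniz gives
$$W=2(x_1-x_3)(x_2-x_3)+(x_1-x_2)(x_2-x_3)-(x_1-x_2)(x_1-x_3),$$
so the coefficients are $2,1,-1$, with absolute sum $4=2(n-1)$. Expanding,
$$W=-x_1^2-x_2^2+2x_3^2+4x_1x_2-2x_1x_3-2x_2x_3,$$
$$[W,W]=2(1+1+4)+16+4+4=36 .$$
On the other side, (4) predicts
$$\tfrac{36}{2}=18=2\langle\Delta,\Delta\rangle+\langle(x_1-x_2)^2(x_2-x_3),\Delta\rangle-\langle(x_1-x_2)^2(x_1-x_3),\Delta\rangle .$$
The first pairing is $6$. The second will be computed below and equals $3$. The third is its image under the swap $1\leftrightarrow2$, which changes the sign of $\Delta$, so it equals $-3$. Indeed $12+3+3=18$.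

## Zero patterns and the bound $n!$

Here is what (4) is for. The polynomials $F\Delta_S$ are products of linear factors $x_i-x_j$ in which a pair of indices may be missing, occur once, or occur twice. These are exactly the following objects, up to sign.

**Definition (pattern).** A (zero) pattern is a subset $I\subseteq\{1,\dots,n\}\times\{1,\dots,n\}$, and ${\mathcal P}_n$ is the set of all of them. To $I$ we associate $\chi_I=\prod_{(i,j)\in I}(x_i-x_j)$.

If $I$ contains a diagonal position then $\chi_I=0$. The pattern ${\rm NE}_n$ gives $\chi_n$. A pair $\{i,j\}$ may contribute $(i,j)$ alone, $(j,i)$ alone, neither, or both; "both" gives $(x_i-x_j)(x_j-x_i)=-(x_i-x_j)^2$. For instance $I=\{(1,2),(2,1),(2,3)\}\in{\mathcal P}_3$ has $\chi_I=-(x_1-x_2)^2(x_2-x_3)$.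

The paper of Jinpeng An and Dragomir Z. Djokovic, "Zero patterns and unitary similarity", arXiv:0807.3580 (2008), is the source of this question: *is it true that $\langle\chi_I,\chi_n\rangle\le n!$ for all $I\in{\mathcal P}_n$, with equality if and only if $\chi_I=\chi_n$?* In words: among all patterns, does the strictly upper triangular one have the largest pairing with the Vandermonde polynomial?

The answer is no. Put
$$M_n=\frac1{n!}\max_{I\in{\mathcal P}_n}\langle\chi_I,\chi_n\rangle,\qquad \kappa=\frac{7\zeta(3)}{2\pi^2},\qquad 2\kappa=0.85255\ldots>\log2=0.69314\ldots$$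
The choice $I={\rm NE}_n$ shows $M_n\ge1$.

**Theorem.**

1. For all $m\ge1$ and $n\ge3m$,
$$\log M_n\ \ge\ m^2\Big(2\kappa-\log2+\log\tfrac{n-3m+1}{n-1}\Big)-2m\log n-2m(\log2-\kappa).$$
2. $M_{10^4}>e^{360}$, and $M_{a+b}\ge M_aM_b$ for all $a,b\ge 1$. Hence $M_n>1$ for every $n\ge10^4$: there is $I\in{\mathcal P}_n$ with $\langle\chi_I,\chi_n\rangle>n!$.
3. The growth order is $e^{\Theta(n^2)}$, both for $\max_I\langle\chi_I,\chi_n\rangle$ and for $M_n$: $\liminf_n n^{-2}\log M_n\ge6\cdot10^{-5}$, while $\langle\chi_I,\chi_n\rangle\le2^N$ always.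
4. The statement in the question holds for $n=1,2,3$. The set of $n$ for which it holds is an initial segment $\{1,\dots,n_*\}$ with $3\le n_*<10^4$.

The proof does not determine $n_*$.

## The values for $n\le 3$

The pairing vanishes unless $\chi_I\neq0$ has the degree $N$ of $\chi_n$. So only patterns with no diagonal position and with $|I|=N$ matter.

For $n=1$: $I=\emptyset$ gives $\chi_I=1=\chi_1$ and the value $1$; the other pattern gives $0$. For $n=2$: $N=1$, so $\chi_I=\pm\chi_2$, with values $\pm2$, or the value is $0$.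

For $n=3$ we choose three off-diagonal positions. Either each of the three pairs occurs once, and then $\chi_I=\pm\chi_3$ with value $\pm6$; or one pair is doubled, another occurs once and the third is missing. Two distinct pairs in $\{1,2,3\}$ share a point, so in the second case $\chi_I=\pm(x_a-x_b)^2(x_b-x_c)$ with $\{a,b,c\}=\{1,2,3\}$. Permuting variables preserves $\langle\cdot,\cdot\rangle$ and changes $\chi_3$ at most by a sign, so the absolute value of the pairing does not depend on $(a,b,c)$. We compute
$$\chi_3=x_1^2x_2-x_1^2x_3-x_1x_2^2+x_1x_3^2+x_2^2x_3-x_2x_3^2,$$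
$$(x_1-x_2)^2(x_2-x_3)=x_1^2x_2-x_1^2x_3-2x_1x_2^2+2x_1x_2x_3+x_2^3-x_2^2x_3 .$$
The common monomials $x_1^2x_2,\ x_1^2x_3,\ x_1x_2^2,\ x_2^2x_3$ contribute $1+1+2-1=3$. So $|\langle\chi_I,\chi_3\rangle|=3<6$ in the second case.

In all three cases the value is at most $n!$, with equality only for $\chi_I=\chi_n$. This proves the first sentence of part 4.

**Remark (Cauchy–Schwarz does not prove the bound).** The first thing to try in favor of the statement is $|\langle\chi_I,\chi_n\rangle|\le\|\chi_I\|\sqrt{n!}$. This would suffice if $\|\chi_I\|^2\le n!$. But doubled factors make $\chi_I$ long: the polynomial just expanded has $\|\chi_I\|^2=1+1+4+4+1+1=12>6$, and Cauchy–Schwarz gives only $\sqrt{72}>8$ where the true value is $3$.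

## Gluing patterns

**Step C: antisymmetrization.** The purpose is to read off a pairing with $\chi_n$ as a scalar. For $\sigma\in S_n$ let $\sigma f$ be $f$ with its variables permuted; this is an isometry for $\langle\cdot,\cdot\rangle$, and $\sigma\chi_n={\rm sgn}(\sigma)\chi_n$. Let $f$ be homogeneous of degree $\binom n2$. The polynomial $\sum_\sigma{\rm sgn}(\sigma)\,\sigma f$ is antisymmetric, so it is divisible by every $x_i-x_j$, hence by $\chi_n$; by degree it equals $c\,\chi_n$ for a constant $c$. Pairing with $\chi_n$, each term gives $\langle{\rm sgn}(\sigma)\sigma f,\chi_n\rangle=\langle \sigma f,\sigma\chi_n\rangle=\langle f,\chi_n\rangle$, so $n!\,\langle f,\chi_n\rangle=c\,n!$. Thus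
$$\sum_{\sigma\in S_n}{\rm sgn}(\sigma)\,\sigma f=\langle f,\chi_n\rangle\,\chi_n. \tag{5}$$

**Step D: the gluing formula.** The purpose is to build patterns in $n=a+b$ variables from smaller ones. Let $I_1\in{\mathcal P}_a$, $I_2\in{\mathcal P}_b$ with $|I_1|=\binom a2$, $|I_2|=\binom b2$. Put
$$I=I_1\cup(I_2+(a,a))\cup\{(i,j):i\le a<j\le n\}.$$
With $x=(x_1,\dots,x_a)$, $y=(x_{a+1},\dots,x_n)$ and $R=\prod_{i\le a<j}(x_i-x_j)$ we have $\chi_I=\chi_{I_1}(x)\chi_{I_2}(y)R$, and $R$ is invariant under $S_a\times S_b$. As in Step C, replacing $\chi_I$ by its antisymmetrization over $S_a\times S_b$ multiplies the pairing with $\chi_n$ by $a!\,b!$. By invariance of $R$ and by (5) in each group of variables, this antisymmetrization equals $\langle\chi_{I_1},\chi_a\rangle\langle\chi_{I_2},\chi_b\rangle\,\chi_a(x)\chi_b(y)R$. Finally $\chi_a(x)\chi_b(y)R=\chi_n$ and $\langle\chi_n,\chi_n\rangle=n!$. Hence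
$$\langle\chi_I,\chi_n\rangle=\frac{n!}{a!\,b!}\,\langle\chi_{I_1},\chi_a\rangle\,\langle\chi_{I_2},\chi_b\rangle. \tag{6}$$

**Step E: consequences.** The purpose is to reduce "all large $n$" to one $n$. Take $I_1,I_2$ to be maximizers; their pairings are positive because $M_a,M_b\ge1$, so they have the sizes required. Dividing (6) by $n!$ gives
$$M_{a+b}\ge M_aM_b .$$
With $b=1$ and $M_1=1$, the sequence $M_n$ is nondecreasing.

The same formula gives the initial segment of part 4. Suppose the statement fails for $n$. Since $\chi_I=\chi_n$ always gives the value $n!$, failure means that some $I\in{\mathcal P}_n$ has either $\langle\chi_I,\chi_n\rangle>n!$, or $\langle\chi_I,\chi_n\rangle=n!$ and $\chi_I\ne\chi_n$. The pairing is nonzero, so we may take $|I|=\binom n2$. Use (6) with $a=n$, $b=1$, $I_2=\emptyset$: we get $I'\in{\mathcal P}_{n+1}$ with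
$$\chi_{I'}=\chi_I\prod_{i\le n}(x_i-x_{n+1}),\qquad \langle\chi_{I'},\chi_{n+1}\rangle=(n+1)\,\langle\chi_I,\chi_n\rangle ,$$
and $\chi_{I'}\ne\chi_{n+1}$ whenever $\chi_I\ne\chi_n$. So the statement fails for $n+1$ as well. The set of $n$ for which it holds is therefore closed downward, and it contains $1,2,3$. Once we know that it fails for every $n\ge10^4$, part 4 follows.

**Remark (small blocks give nothing).** One might hope to find a counterexample by gluing small patterns. Iterating (6), a glued pattern has $\langle\chi_I,\chi_n\rangle/n!$ equal to the product of the corresponding ratios of its blocks. By the table above, blocks of size at most $3$ have ratios in $\{0,\pm\frac12,\pm1\}$. So no pattern glued from such blocks exceeds $n!$; we need an $I$ that is not assembled in this way.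

## From a large norm of $W$ to a pattern

For a general pattern the pairing $\langle\chi_I,\chi_n\rangle$ is a signed sum with much cancellation, and there is no evident way to bound it below for an $I$ chosen in advance. Identity (4) avoids the choice: its left side is a sum of squares, so it can be bounded below by discarding terms, and its right side guarantees that *some* $S$ does at least as well as the average.

**Step F: one good $S$.** By (4) and (3), $[W,W]\le B\,(2(n-1))^d\max_S|\langle F\Delta_S,\Delta\rangle|$. So some $S$ with $|S|=d$ satisfies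
$$|\langle F\Delta_S,\Delta\rangle|\ \ge\ \frac{[W,W]}{B\,(2(n-1))^d}. \tag{7}$$

**Step G: $F\Delta_S$ is a pattern polynomial, and its sign is free.** In $F\Delta_S$ a pair of $T\setminus S$ occurs twice, a pair of $S\setminus T$ does not occur, and every other pair occurs once. Since $(x_p-x_q)^2=-(x_p-x_q)(x_q-x_p)$, we get $F\Delta_S=\pm\chi_I$ with
$$I=({\rm NE}_n\setminus S)\cup(T\cap S)\cup\{(q,p):(p,q)\in T\setminus S\}\in{\mathcal P}_n .$$
Suppose $d<N/2$. The polynomial $F\Delta_S$ has $N$ factors, and the doubled pairs, at most $d$ in number, account for at most $2d<N$ of them. So some pair occurs exactly once. Replacing its position $(i,j)$ by $(j,i)$ changes the sign of $\chi_I$ and nothing else. Hence, if $d<N/2$, there is $I\in{\mathcal P}_n$ with $\langle\chi_I,\chi_n\rangle$ at least the right side of (7).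

**Remark (one derivative is not enough).** Try $d=1$, $T=\{(p,q)\}$, where $[W,W]$ can be computed exactly. Write $\Delta=\sum_\gamma\varepsilon_\gamma x^\gamma$. The monomials of $\partial_p\Delta$ are distinct, with coefficients $\pm\gamma_p$, and $\gamma_p^2(\gamma-e_p)!=\gamma_p\gamma!$ when $\gamma_p\geq 1$, where $e_p$ is the $p$-th unit vector. So
$$[\partial_p\Delta,\partial_p\Delta]=B\sum_\gamma\gamma_p=B\,n!\,\tfrac{n-1}2,$$
and the same holds for $q$. For $[\partial_p\Delta,\partial_q\Delta]$ we need $\gamma-e_p=\gamma'-e_q$ with both $\gamma,\gamma'$ rearrangements of $(0,\dots,n-1)$. Then $\gamma'_p=\gamma_p-1$ and $\gamma'_q=\gamma_q+1$, while the other entries agree; this forces $\gamma_p=\gamma_q+1$, and $\gamma'$ is $\gamma$ with these two entries exchanged, so $\varepsilon_{\gamma'}=-\varepsilon_\gamma$ and $\gamma'_q=\gamma_p$. Such a pair contributes $-\gamma_p\gamma'_q(\gamma-e_p)!=-\gamma_pB$. For each value $\gamma_p\in\{1,\dots,n-1\}$ there are $(n-2)!$ such $\gamma$, so $[\partial_p\Delta,\partial_q\Delta]=-B(n-2)!\frac{n(n-1)}2=-\frac12B\,n!$.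 Altogether
$$[W,W]=B\,n!\,(n-1)+B\,n!=n\cdot n!\,B$$
(for $n=3$: $36$, as before). So (7) gives only $\frac{n}{2(n-1)}\,n!$, which is smaller than $n!$ for every $n\ge3$: the derivative gains a factor $n$ and the Leibniz count costs $2(n-1)$. To win, many derivatives must act together so that on average each gains about $n$ times a constant larger than $2$.

## A complete bipartite $T$

Let $n\ge3m$, $k=2m$, $P=\{1,\dots,m\}$, $Q=\{m+1,\dots,2m\}$ and $T=P\times Q\subset{\rm NE}_n$. Then $d=m^2$. Since $N\ge\frac{3m(3m-1)}2$ and $9m^2-3m>4m^2$, we have $N>2m^2$, so $d<N/2$ and Step G applies.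

**Step H: separate the variables that $F(\partial)$ sees.** The purpose is to reduce to $k$ variables. For a $k$-subset $A\subset\{0,\dots,n-1\}$ let $D_A=\det(x_i^a)_{i\le k,\,a\in A}$, and let $D'_{A^c}$ be the analogous determinant with the exponents in $A^c=\{0,\dots,n-1\}\setminus A$ and the variables $x_{k+1},\dots,x_n$. Laplace expansion of the Vandermonde determinant along the rows of $x_1,\dots,x_k$ gives $\Delta=\sum_A\pm D_AD'_{A^c}$. The operator $F(\partial)$ involves only $x_1,\dots,x_k$, so
$$W=\sum_A\pm\big(F(\partial)D_A\big)\,D'_{A^c}.$$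
The exponents in each monomial of $D'_{A^c}$ form the set $A^c$, so different $A$ have no monomial of $D'_{A^c}$ in common. Hence the $D'_{A^c}$ are mutually orthogonal for $[\cdot,\cdot]$, and $[D'_{A^c},D'_{A^c}]=(n-k)!\prod_{c\notin A}c!$. Since $[\cdot,\cdot]$ is multiplicative over disjoint groups of variables,
$$[W,W]=\sum_A\,[F(\partial)D_A,F(\partial)D_A]\,(n-k)!\prod_{c\notin A}c! .$$
All terms are nonnegative. Keep only $A=\{n-k,\dots,n-1\}$ and write $\Pi=\prod_{a\in A}a!$, so that $\prod_{c\notin A}c!=B/\Pi$: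
$$[W,W]\ \ge\ (n-k)!\,\frac B\Pi\,[F(\partial)D_A,F(\partial)D_A].$$
From now on $A$ is this set. Its exponents are the large ones, and they make differentiation nearly multiplication by a constant.

**Step I: compare differentiation with multiplication by $F^*$.** The purpose is to replace the factorials by a power of $n-3m+1$. Write $D_A=\sum_\gamma\varepsilon_\gamma x^\gamma$, with $\gamma$ over the rearrangements of $A$ and $\varepsilon_\gamma=\pm1$, and $F=\sum_\alpha f_\alpha x^\alpha$. Each variable occurs in exactly $m$ of the $m^2$ factors of $F$, so $|\alpha|=m^2$ and $0\le\alpha_i\le m$. As $\gamma_i\ge n-2m$, we have $\gamma_i-\alpha_i\ge n-3m\ge0$; no term is killed by differentiation. Since $\gamma!=\Pi$ for every $\gamma$,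
$$F(\partial)D_A=\sum_{\alpha,\gamma}f_\alpha\varepsilon_\gamma\frac{\gamma!}{(\gamma-\alpha)!}x^{\gamma-\alpha}=\Pi\sum_\beta\frac{c_\beta}{\beta!}x^\beta,\qquad c_\beta=\sum_{\gamma-\alpha=\beta}f_\alpha\varepsilon_\gamma ,$$
and $c_\beta$ is the coefficient of $x^\beta$ in $F^*D_A$. Therefore
$$[F(\partial)D_A,F(\partial)D_A]=\Pi^2\sum_\beta\frac{c_\beta^2}{\beta!}.$$
If $c_\beta\ne0$, then $\beta=\gamma-\alpha$ for some such $\gamma,\alpha$, and
$$\frac{\Pi}{\beta!}=\prod_i\frac{\gamma_i!}{(\gamma_i-\alpha_i)!}=\prod_i\gamma_i(\gamma_i-1)\cdots(\gamma_i-\alpha_i+1)$$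
is a product of $|\alpha|=m^2$ integers, each at least $n-3m+1$. So $\Pi^2/\beta!\ge\Pi\,(n-3m+1)^{m^2}$, and with Step H
$$[W,W]\ \ge\ (n-2m)!\,B\,(n-3m+1)^{m^2}\,I_m,\qquad I_m=\sum_\beta c_\beta^2. \tag{8}$$

**Example ($m=1$, $n=3$).** Here $A=\{1,2\}$, $D_A=x_1x_2^2-x_1^2x_2$, $\Pi=2$, and $F^*D_A=(x_1^{-1}-x_2^{-1})D_A=x_1^2-2x_1x_2+x_2^2$, so $I_1=1+4+1=6$. Directly, $F(\partial)D_A=x_1^2-4x_1x_2+x_2^2$ with $[F(\partial)D_A,F(\partial)D_A]=2+16+2=20$, and the formula gives $4(\frac12+4+\frac12)=20$ too. The bound (8) reads $36\ge1\cdot2\cdot1\cdot6=12$.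

**Step J: $I_m$ is a torus integral.** The purpose is to make $I_m$ accessible to analysis. By definition $I_m=\langle F^*D_A,F^*D_A\rangle={\rm CT}\{FF^*D_AD_A^*\}$; all exponents of $F^*D_A$ are nonnegative, so it is a polynomial. Taking $x_i^{n-k}$ out of each row, $D_A=\pm(x_1\cdots x_k)^{n-k}\chi_k$, and the monomial cancels in $D_AD_A^*$. So $I_m={\rm CT}\{FF^*\chi_k\chi_k^*\}$, which does not depend on $n$. On the torus $|x_1|=\dots=|x_k|=1$ with Haar probability measure, the constant term is the integral, and $f^*=\overline f$ for real coefficients. Each $P\times Q$ factor occurs once in $F$ and once in $\chi_k$, so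
$$I_m=\int\ \prod_{i<j,\ i,j\in P}|x_i-x_j|^2\ \prod_{i<j,\ i,j\in Q}|x_i-x_j|^2\ \prod_{p\in P,\ q\in Q}|x_p-x_q|^4 .$$
Combining (7), Step G and (8), and dividing by $n!$,
$$M_n\ \ge\ \frac{(n-2m)!}{n!}\Big(\frac{n-3m+1}{2(n-1)}\Big)^{m^2}I_m. \tag{9}$$

The single term kept in Step H costs the factor $(n-2m)!/n!\ge n^{-2m}$. Its logarithm is of order $m\log n$, while everything else is of order $m^2$. When $m$ is a small multiple of $n$, the middle factor is about $2^{-m^2}$ times a mild correction. So the question is now whether $I_m$ grows faster than $2^{m^2}$.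

## Two opposite half circles

**Remark (Jensen on the whole torus falls short).** Let $e^\Phi$ be the integrand of $I_m$. Jensen's inequality over the whole torus gives $I_m\ge e^{\int\Phi}$. But for independent uniform points on the circle, $\log|e^{i\theta}-e^{i\theta'}|$ has mean $0$ (expansion below: no constant term). So this yields only $I_m\ge1$, and the factor $2^{-m^2}$ in (9) is not compensated. The integrand is large where the $P$-points are far from the $Q$-points, because the exponent is $4$ across and $2$ within. We therefore push the two groups to opposite sides of the circle. This costs the measure of the region, exponential only in $m$, and gains in the exponent at order $m^2$.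

**Step K: Jensen on a restricted region.** Restrict to $x_p\in\{e^{i\theta}:|\theta|\le\pi/2\}$ for $p\in P$ and $x_q\in\{-e^{i\theta}:|\theta|\le\pi/2\}$ for $q\in Q$. The integrand is nonnegative and the region has measure $2^{-2m}$. With $E$ the expectation for the uniform law on the region, Jensen gives
$$I_m\ \ge\ 2^{-2m}E\,e^\Phi\ \ge\ 2^{-2m}e^{E\Phi};$$
$\Phi$ is integrable, being a finite sum of logarithms which are square-integrable, as Step L shows. There are $\binom m2$ pairs in each of $P$ and $Q$, each with weight $2$, and $m^2$ cross pairs with weight $4$. So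
$$E\Phi=2m(m-1)E_1+4m^2E_2,\qquad E_1=\mathbb E\log|e^{i\theta}-e^{i\theta'}|,\quad E_2=\mathbb E\log|e^{i\theta}+e^{i\theta'}|,$$
with $\theta,\theta'$ independent and uniform on $[-\frac\pi2,\frac\pi2]$.

**Step L: compute $E_1$ and $E_2$.** The difference $\psi=\theta-\theta'$ has density $(\pi-|\psi|)/\pi^2$ on $[-\pi,\pi]$, and $|e^{i\theta}-e^{i\theta'}|=2|\sin\frac\psi2|$, $|e^{i\theta}+e^{i\theta'}|=2\cos\frac\psi2$. On $(0,\pi)$ we use the $L^2$-convergent expansions
$$\log\big(2\sin\tfrac\psi2\big)=-\sum_{j\ge1}\frac{\cos j\psi}j,\qquad \log\big(2\cos\tfrac\psi2\big)=-\sum_{j\ge1}\frac{(-1)^j\cos j\psi}j .$$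
For the first: if $0<r<1$ then $\log|1-re^{i\psi}|=-\sum_j r^j\cos(j\psi)/j$. As $r\to1$ the right side converges in $L^2$ to $-\sum_j\cos(j\psi)/j$, since $\sum j^{-2}<\infty$, and the left side converges pointwise on $(0,2\pi)$ to $\log|1-e^{i\psi}|=\log(2\sin\frac\psi2)$; so the two limits agree almost everywhere. The second follows by replacing $\psi$ with $\pi-\psi$.

Integration by parts gives
$$\int_0^\pi(\pi-\psi)\cos j\psi\,d\psi=\frac1j\int_0^\pi\sin j\psi\,d\psi=\frac{1-(-1)^j}{j^2}.$$
Since $\pi-\psi$ is in $L^2$, we may integrate the expansions term by term. Only odd $j$ survive, and $\sum_{j\ \rm odd}j^{-3}=\frac78\zeta(3)$: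
$$E_1=\frac2{\pi^2}\int_0^\pi(\pi-\psi)\log\big(2\sin\tfrac\psi2\big)d\psi=-\frac2{\pi^2}\sum_{j\ \rm odd}\frac2{j^3}=-\frac4{\pi^2}\cdot\frac78\zeta(3)=-\kappa .$$
For $E_2$ the extra sign $(-1)^j$ is $-1$ for odd $j$, so $E_2=+\kappa$.

**Step M: assemble.** We get $E\Phi=-2\kappa m(m-1)+4\kappa m^2=2\kappa m^2+2\kappa m$, hence
$$I_m\ \ge\ \exp\big(2\kappa m^2-2m(\log2-\kappa)\big). \tag{10}$$
Insert (10) and $n!/(n-2m)!\le n^{2m}$ into (9) and take logarithms:
$$\log M_n\ge-2m\log n+m^2\Big(\log\tfrac{n-3m+1}{n-1}-\log2\Big)+2\kappa m^2-2m(\log2-\kappa).$$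
This is part 1 of the Theorem. It can produce counterexamples because $2\kappa>\log2$: each of the $m^2$ derivatives gains $2\kappa$ in the exponent and costs $\log2$.

## The numbers at $n=10^4$

**Step N: constants.** From $\zeta(3)>1.20205$ and $\pi^2<9.86961$ we get $2\kappa=7\zeta(3)/\pi^2>8.41435/9.86961>0.85255$. With $\log2<0.69315$,
$$2\kappa-\log2>0.15940,\qquad 2(\log2-\kappa)<1.38630-0.85255<0.534 .$$

**Step O: part 1 with $n=10^4$, $m=265$.** Here $3m=795\le n$ and $\frac{n-3m+1}{n-1}=\frac{9206}{9999}=1-t$ with $t=\frac{793}{9999}<0.07931$. From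
$$-\log(1-t)\le t+\frac{t^2}2+\frac{t^3}3+\frac{t^4}{4(1-t)}<0.07931+0.003146+0.000167+0.000011<0.08265$$
we get
$$m\Big(2\kappa-\log2+\log\tfrac{9206}{9999}\Big)>265\,(0.15940-0.08265)=265\cdot0.07675>20.33 .$$
The terms to subtract, per factor $m$, are $2\log n+2(\log2-\kappa)<18.421+0.534=18.955$, as $2\log10^4=8\log10<18.421$. Hence
$$\log M_{10^4}>265\,(20.33-18.955)>265\cdot1.37>360 .$$

**Step P: all $n\ge10^4$.** By Step E, $M_{a+b}\ge M_aM_b$ and $M_n$ is nondecreasing, so $M_n\ge M_{10^4}>e^{360}>1$ for all $n\ge10^4$. This proves part 2: the statement in the question is false for every $n\ge10^4$. Together with the computations for $n\le3$ and the initial-segment argument of Step E it gives $3\le n_*<10^4$, which completes part 4.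

## Growth of order $e^{\Theta(n^2)}$

**Step Q: lower bound.** The purpose is to let $m$ be proportional to $n$. Put $m=\lfloor0.033\,n\rfloor$ in part 1. Then $m^2/n^2\to0.033^2=0.001089$ and $\frac{n-3m+1}{n-1}\to1-0.099=0.901$, while $2m\log n+2m(\log2-\kappa)=O(n\log n)=o(n^2)$. The series used in Step O, now with $t=0.099$, gives
$$-\log0.901<0.099+0.004901+0.000324+0.000027<0.1043 .$$
So
$$\liminf_n n^{-2}\log M_n\ \ge\ 0.001089\,(2\kappa-\log2+\log0.901)\ >\ 0.001089\cdot0.0551\ >\ 6\cdot10^{-5}.$$

**Step R: upper bound.** If $\chi_I=0$ or $|I|\ne N$, the pairing is $0$. Otherwise $\chi_I$ is a product of $N$ factors $x_i-x_j$, so the sum of the absolute values of its coefficients is at most $2^N$. The coefficients of $\chi_n$ are $0,\pm1$. Hence $|\langle\chi_I,\chi_n\rangle|\le2^N$ for every $I\in{\mathcal P}_n$.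

Since $M_n\le\max_I\langle\chi_I,\chi_n\rangle=n!\,M_n\le2^N$, Step Q bounds both quantities below by $e^{cn^2}$ for large $n$, with a constant $c>0$, and $2^N$ bounds both above. Both are $e^{\Theta(n^2)}$, which proves part 3. Since $\log n!=O(n\log n)$, the maximum is far larger than $n!$. $\qquad\blacksquare$
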